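# Vanishing of Euler characteristics of tautological bundles on Quot schemes of $\mathbb P^1$

## Rank one, degree one quotients of $\mathbb C^3\otimes\mathcal O_{\mathbb P^1}$

Consider all quotients $\mathbb C^3\otimes\mathcal O_{\mathbb P^1}\to Q$ with $\operatorname{rank}Q=1$ and $\deg Q=1$, and let $M$ be the space that parametrizes them. The kernel $S$ is a subsheaf of $\mathcal O^3$, so it is locally free, of rank $2$ and degree $-1$. It splits as $\mathcal O(-c_1)\oplus\mathcal O(-c_2)$. There is no nonzero map $\mathcal O(-c)\to\mathcal O$ for $c<0$, so $c_1,c_2\ge 0$, and $c_1+c_2=1$. Thus $S\cong\mathcal O\oplus\mathcal O(-1)$.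

The line $\ell=H^0(S)\subset\mathbb C^3$ is a point of $\mathbb P^2$. The quotient $S/(\ell\otimes\mathcal O)\cong\mathcal O(-1)$ injects into $(\mathbb C^3/\ell)\otimes\mathcal O$, which is the same as a line in $(\mathbb C^3/\ell)\otimes H^0(\mathcal O_{\mathbb P^1}(1))$. Conversely, $\ell$ and such a line give back $S$ as the preimage of $\mathcal O(-1)$ in $\mathcal O^3$. Both constructions work in families, because $H^1(S)=0$ and so $\pi_*$ of the universal kernel is a line bundle compatible with base change. Hence $M$ is a $\mathbb P^3$-bundle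
$$\rho:M=\mathbb P(V\otimes\mathbb C^2)\to\mathbb P^2,\qquad V=(\mathbb C^3\otimes\mathcal O)/\mathcal O(-1),$$
of lines in the rank $4$ bundle $V\otimes\mathbb C^2$. In $K$-theory let $h=[\mathcal O_{\mathbb P^2}(-1)]$, so $V=3-h$ and $\det V=h^{-1}$, and let $x$ be the class of the tautological line subbundle on $M$. The universal kernel has class $\mathcal S=h\boxtimes\mathcal O+x\boxtimes\mathcal O_{\mathbb P^1}(-1)$.

For a line bundle $L$ of degree $\ell$ on $\mathbb P^1$ put $u=\ell+1=\chi(L)$. Collect the Euler characteristics of $L\otimes Q$ over all points of $M$ into one class $L^{[1]}=R\pi_*(p^*L\otimes\mathcal Q)$. Since $\mathcal Q=3-\mathcal S$,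
$$L^{[1]}=3u-u\,h-(u-1)\,x .$$
If $u\ge 0$, then $H^1(L\otimes Q)$ is a quotient of $H^1(L)^{\oplus 3}=0$, so $L^{[1]}$ is a vector bundle, of rank $u+1$. Let us compute some Euler characteristics of its dual exterior powers. We use $\rho_!x^{-k}=\operatorname{Sym}^k\big((V\otimes\mathbb C^2)^\vee\big)$ for $k\ge0$, $\rho_!x^k=0$ for $k=1,2,3$, and, by Serre duality along $\rho$ (where $\omega_\rho=x^4\otimes\det(V\otimes\mathbb C^2)^{-1}$), $\rho_!x^4=-\det(V\otimes \mathbb C^2)=-h^{-2}$.

If $u=0$, then $L^{[1]}=x$, and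
$$\chi(M,(L^{[1]})^\vee)=\chi(M,x^{-1})=2\,\chi(\mathbb P^2,V^\vee)=2\,\chi(\mathbb P^2,3-h^{-1})=2(3-3)=0 .$$

If $u\ge1$, take the top exterior power: $\big(\bigwedge^{u+1}L^{[1]}\big)^\vee=\det(L^{[1]})^{-1}=h^{u}x^{u-1}$. For $u=1$ this gives $\chi(\mathbb P^2,\mathcal O(-1))=0$. For $u=2,3,4$ the pushforward to $\mathbb P^2$ is $0$. For $u=5$ we get $-\chi(\mathbb P^2,h^{5-2})=-\chi(\mathbb P^2,\mathcal O(-3))=-1$.

So with one line bundle and exterior powers $k=1,2,3,4,5$ every value found is $0$, and at $k=6$ we meet $-1$. With two line bundles things go differently at once. Take $L_1=L_2=\mathcal O(-1)$ and $k_1=k_2=1$. Then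
$$\chi(M,x^{-2})=\chi\big(\operatorname{Sym}^2(V^\vee\otimes\mathbb C^2)\big)=3\,\chi(\operatorname{Sym}^2V^\vee)+\chi({\textstyle\bigwedge^2}V^\vee).$$
Here $\bigwedge^2V^\vee=\mathcal O(-1)$ contributes $0$. From $V^\vee=3-h^{-1}$ we get $\operatorname{Sym}^2V^\vee=6-3h^{-1}$, with $\chi=6-9=-3$. The total is $-9$.

Two thresholds are visible: total exterior power at most $5$, and fewer than two line bundles. We want to know what these thresholds are for a general Quot scheme, and whether the vanishing below them holds for all line bundles and not only in the cases we happened to compute.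

## Exterior powers in $K$-theory and the vanishing statements

Fix integers $N\ge 2$, $1\le r\le N-1$, $n\ge 0$.

**Definition (Quot scheme).** $\mathrm{Quot}=\mathrm{Quot}_{\mathbb P^1}(\mathbb C^N,n,r)$ parametrizes quotients $0\to S\to\mathbb C^N\otimes\mathcal O_{\mathbb P^1}\to Q\to0$ with $\operatorname{rank}Q=r$ and $\deg Q=n$. It is a smooth projective variety with a universal sequence $0\to\mathcal S\to\mathbb C^N\otimes\mathcal O\to\mathcal Q\to0$ on $\mathbb P^1\times\mathrm{Quot}$. The projections to $\mathbb P^1$ and $\mathrm{Quot}$ are $p$ and $\pi$.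

**Definition (tautological complex).** For a line bundle $L\to\mathbb P^1$, $L^{[n]}=R\pi_*(p^*L\otimes\mathcal Q)$. Its rank is $n+r(\deg L+1)$.

**Definition (exterior powers).** For $V=A-B$ in $K$-theory with $A,B$ vector bundles,
$$\textstyle\bigwedge_yV=\sum_ky^k\bigwedge^kV=\bigwedge_yA\big/\bigwedge_yB,\qquad (\bigwedge^kV)^\vee=\bigwedge^k(V^\vee).$$
For example, if $x$ is a line bundle then $\bigwedge_y(-x)=1/(1+yx)$, so $\bigwedge^k(-x)=(-1)^kx^k$.

Write $\ell_j=\deg L_j$, $u_j=\ell_j+1$, $y=(y_1,\dots,y_m)$, $|k|=k_1+\dots+k_m$, and let $e_p(y)$ be the elementary symmetric polynomial, with $e_p=0$ for $p<0$ or $p>m$. Binomials $\binom xk$ with $x\in\mathbb Z$ and $k\ge0$ are the generalized ones. Put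
$$s=N-r\ge1,\qquad n=ar+b\ (0\le b<r),\qquad K=n+1+s(a+1),$$
$$Z(y)=\sum_ky_1^{k_1}\cdots y_m^{k_m}\,\chi\Big(\mathrm{Quot},\bigotimes_j\big({\textstyle\bigwedge^{k_j}}L_j^{[n]}\big)^\vee\Big).$$
In the opening example $s=2$, $a=1$, $b=0$ and $K=6$.

Marian, Oprea and Sam, in "On the cohomology of tautological bundles over Quot schemes of curves" (arXiv:2211.03901), conjecture the following vanishing. It is true.

**Theorem 1.** If $1\le m\le s-1$ and $k_1,\dots,k_m\ge0$ satisfy $0<|k|\le n+s(a+1)=K-1$, then for all line bundles $L_1,\dots,L_m$ on $\mathbb P^1$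
$$\chi\Big(\mathrm{Quot},\big({\textstyle\bigwedge^{k_1}}L_1^{[n]}\big)^\vee\otimes\cdots\otimes\big({\textstyle\bigwedge^{k_m}}L_m^{[n]}\big)^\vee\Big)=0 .$$

**Theorem 2.** If $1\le m\le s-1$ and $|k|=K$, then
$$\chi\Big(\mathrm{Quot},\bigotimes_j\big({\textstyle\bigwedge^{k_j}}L_j^{[n]}\big)^\vee\Big)=(-1)^{K-1}\,W\prod_{j=1}^m\binom{\ell_j+1+a}{k_j},\qquad W=\sum_{\substack{l_1+\dots+l_{a+1}=n+1\\1\le l_p\le r}}\ \prod_p\binom N{s+l_p}>0 .$$
So for every $(N,n,r,m)$ with $1\le m\le s-1$ and every $k$ with $|k|=K$ the value is nonzero for suitable $L_j$ (for example $\ell_j\gg0$), and the bound on $|k|$ in Theorem 1 cannot be improved.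

**Theorem 3.** For $m=s$, $L_1=\dots=L_s=\mathcal O(-1)$ and $k_1=\dots=k_s=1$,
$$\chi=(-1)^{s-1}\,n(n+s)\binom Ns .$$
For $n\ge1$ this is nonzero although $0<|k|=s\le n+s(a+1)$. Hence for $n\ge1$ the condition $m\le N-r-1$ cannot be weakened (for $m>s$ put the other $k_j=0$). For $n=0$ the vanishing for $0<|k|\le s$ holds for all $m\ge1$.

**Theorem 4.** If $1\le m\le s-1$, all $\ell_j\ge-1$ and $\sum_j(\ell_j+1)\le n+s$, then $\chi=0$ for all $k$ with $|k|>0$.

In the opening example, Theorem 2 predicts $-\binom{u+1}{6}$ at $k=6$, because $W=\binom33\binom33=1$. At $u=5$ this is $-1$, as found. Theorem 3 predicts $-1\cdot3\cdot\binom32=-9$, as found.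

## Two families of projective spaces

**The case $n=0$, $r=1$.** Here $\mathrm{Quot}=\mathbb P^{N-1}$ with $\mathcal Q=\mathcal O(1)$, so $L_j^{[0]}=u_j\,\mathcal O(1)$ and
$$\bigotimes_j\big({\textstyle\bigwedge^{k_j}}L_j^{[0]}\big)^\vee=\prod_j\binom{u_j}{k_j}\cdot\mathcal O(-|k|).$$
On $\mathbb P^{N-1}$ we have $\chi(\mathcal O(-c))=0$ for $1\le c\le N-1=s$, for every $m$. At $|k|=N=K$ the value is $(-1)^{N-1}\prod_j\binom{u_j}{k_j}$, as in Theorem 2 with $a=0$ and $W=\binom NN=1$.

**The case $s=1$.** Now $S\cong\mathcal O(-n)$, so $\mathrm{Quot}=\mathbb P(\mathbb C^N\otimes H^0(\mathcal O(n)))=\mathbb P^{N(n+1)-1}$ and $\mathcal S=x\boxtimes\mathcal O(-n)$ with $x=[\mathcal O(-1)]$. Theorem 1 allows no $m\ge1$. For $m=1$, $k=1$ we have $(L^{[n]})^\vee=Nu-(u-n)x^{-1}$ and $\chi(x^{-1})=N(n+1)$, so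
$$\chi\big((L^{[n]})^\vee\big)=Nu-(u-n)N(n+1)=Nn(n+1-u).$$
For $n\ge1$ this is nonzero unless $u=n+1$. At $u=0$ it is the value $n(n+1)N$ of Theorem 3.

## Torus fixed loci and a residue formula

The aim of this section is an explicit formula for $Z$. The tool is $K$-theoretic localization, from Thomason, "Une formule de Lefschetz en K-théorie équivariante algébrique", Duke Math. J. 68 (1992). If a torus $T$ acts on a smooth projective $M$ whose fixed components $F$ have normal bundles $N_F$, then for an equivariant class $V$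
$$\chi^T(M,V)=\sum_F\chi^T\Big(F,\frac{V|_F}{\bigwedge_{-1}N_F^\vee}\Big)$$
after inverting $1-(\text{weight})$ for the nontrivial weights involved. For instance, on $\mathbb P^1=\mathrm{Quot}_{\mathbb P^1}(\mathbb C^2,0,1)$ with $V=1$ and torus weights $w_1,w_2$ on $\mathbb C^2$, this reads $\frac1{1-w_1/w_2}+\frac1{1-w_2/w_1}=1$.

Let $T=(\mathbb C^*)^N$ act on $\mathbb C^N$ with $e_i$ of weight $w_i$, hence on $\mathrm{Quot}$ and $\mathcal S$. The $L_j$ carry the trivial action.

**Step 1: fixed loci.** The purpose is to list them with the restriction of $\mathcal S$. A $T$-invariant family of subsheaves of $\mathbb C^N\otimes\mathcal O$ splits into weight pieces $S_i\subset\mathcal Oe_i$, each zero or the ideal sheaf of a divisor. So the fixed loci are indexed by $I\subset\{1,\dots,N\}$ with $|I|=s$ and $d=(d_i)_{i\in I}\in\mathbb Z_{\ge0}^I$ with $\sum d_i=n$, and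
$$F_{I,d}=\prod_{i\in I}\mathrm{Sym}^{d_i}\mathbb P^1=\prod_{i\in I}\mathbb P^{d_i},\qquad \mathcal S|_{F_{I,d}}=\bigoplus_{i\in I}w_i\,x_i\boxtimes\mathcal O_{\mathbb P^1}(-d_i),\qquad x_i=[\mathcal O_{\mathbb P^{d_i}}(-1)],$$
because the universal divisor on $\mathbb P^{d}\times\mathbb P^1$ has class $\mathcal O(1)\boxtimes\mathcal O(d)$. Put $X_i=w_ix_i$.

**Step 2: the normal bundle.** The purpose is to compute $\bigwedge_{-1}N^\vee$. The tangent space at a point is $\mathrm{Hom}(S,Q)$. As in the first section, $S^\vee$ is a sum of $\mathcal O(c)$'s with $c\ge0$, and $S^\vee\otimes Q$ is a quotient of $(S^\vee)^{\oplus N}$. On a curve $H^1$ is right exact, so $H^1(S^\vee\otimes Q)=0$. Therefore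
$$T_{\mathrm{Quot}}=R\pi_*(\mathcal S^\vee\otimes\mathbb C^N)-R\pi_*(\mathcal S^\vee\otimes\mathcal S),$$
which restricts to $F_{I,d}$ as
$$\sum_{i\in I}\sum_{h=1}^N(d_i+1)\,w_hX_i^{-1}-\sum_{i,h\in I}(d_i-d_h+1)\,X_hX_i^{-1}.$$
The part of trivial weight comes from $h=i$ in both sums. It is $\sum_i\big((d_i+1)x_i^{-1}-1\big)=T_{F_{I,d}}$, the Euler sequence. The rest is $N$, so
$$\frac1{\bigwedge_{-1}N^\vee}=\prod_{i\in I}\prod_{h\ne i}\Big(1-\frac{X_i}{w_h}\Big)^{-(d_i+1)}\prod_{i\ne h\in I}\Big(1-\frac{X_i}{X_h}\Big)^{d_i-d_h+1}.$$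

**Step 3: the tautological classes.** From $\mathcal Q=\mathbb C^N-\mathcal S$ we get $L_j^{[n]}=u_j\sum_hw_h-\sum_{i\in I}(u_j-d_i)X_i$ on $F_{I,d}$, so
$$\textstyle\bigwedge_{y_j}(L_j^{[n]})^\vee=\prod_h(1+y_j/w_h)^{u_j}\prod_{i\in I}(1+y_j/X_i)^{d_i-u_j}.$$

**Step 4: Euler characteristics as residues.** We turn $\chi(\mathbb P^d,-)$ into a residue: for $x=[\mathcal O(-1)]$ and $f$ regular at $x=1$,
$$\chi(\mathbb P^d,f(x))=-\operatorname*{Res}_{x=1}\frac{f(x)\,dx}{x(1-x)^{d+1}} .$$
Since $(1-x)^{d+1}=0$ in $K(\mathbb P^d)$, both sides depend linearly on $f$ modulo $(1-x)^{d+1}$, so it suffices to take $f=x^k$, $k\ge 0$. With $\eta=1-x$ the right side is $[\eta^d](1-\eta)^{k-1}=(-1)^d\binom{k-1}d=\binom{d-k}d=\chi(\mathcal O(-k))$. In the variable $X=wx$ the kernel becomes $-\operatorname{Res}_{X=w}\frac{dX}{X(1-X/w)^{d+1}}$. On products of projective spaces apply this factor by factor.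

**Step 5: simplifying the product over pairs in $I$.** From $\frac{1-c}{1-c^{-1}}=-c$, each unordered pair $\{i,h\}\subset I$ gives
$$\Big(1-\tfrac{X_i}{X_h}\Big)^{d_i-d_h}\Big(1-\tfrac{X_h}{X_i}\Big)^{d_h-d_i}=\Big(-\tfrac{X_i}{X_h}\Big)^{d_i-d_h}.$$
The total sign exponent is congruent to $\sum_{\{i,h\}}(d_i+d_h)=(s-1)n$, and the exponent of $X_i$ is $\sum_{h\ne i}(d_i-d_h)=(s-1)d_i-(n-d_i)=sd_i-n$. Hence
$$\prod_{i\ne h\in I}\Big(1-\frac{X_i}{X_h}\Big)^{d_i-d_h+1}=(-1)^{(s-1)n}\prod_{i\in I}X_i^{sd_i-n}\prod_{i\ne h\in I}\Big(1-\frac{X_i}{X_h}\Big).$$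

**Step 6: assembly.** Put $P(X)=\prod_{h=1}^N(1-X/w_h)$, so that $\prod_h(1+y_j/w_h)=P(-y_j)$. The factor $(1-X_i/w_i)^{-(d_i+1)}$ from Step 4 completes the product in Step 2 to $P(X_i)^{-(d_i+1)}$. The $T$-equivariant generating series $Z^T(y)$ is therefore
$$Z^T=(-1)^{(s-1)n}\prod_jP(-y_j)^{u_j}\sum_{I,d}(-1)^s\operatorname*{Res}_{X_i=w_i}\prod_{i\in I}\frac{X_i^{sd_i-n-1}}{P(X_i)^{d_i+1}}\prod_{i\in I}\prod_j\Big(1+\frac{y_j}{X_i}\Big)^{d_i-u_j}\prod_{i\ne h\in I}\Big(1-\frac{X_i}{X_h}\Big)\prod_{i\in I}dX_i .\tag{1}$$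
Only weights $w_i/w_h$ with $i\ne h$ were inverted, so (1) holds for any distinct $w_h\in\mathbb C^*$.

## Resummation in the roots of one polynomial

Formula (1) is a sum over many $d$ of residues at high-order poles, and no cancellation is visible. We now sum over $d$ first. This replaces the poles at $w_i$ by simple poles at the roots of a deformed polynomial, and the prefactor $P(-y_j)^{u_j}$ will cancel half of the remaining factors. **Assume $m\le s$** in this section. Put
$$B(X)=P(X)-q\,X^{s-m}\prod_{j=1}^m(X+y_j)=P(X)-q\sum_{p}e_p(y)X^{s-p}.$$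

**Step 1: summing over $d$.** Fix distinct $w_h\ne0$ and disjoint closed discs $D_h$ centered at $w_h$ that avoid $0$. For $q,y$ small, $X+y_j\ne0$ on all $D_h$, and $|q X^{s-m}\prod_j(X+y_j)|\le\frac12|P(X)|$ on all $\partial D_h$. In the polydisc $\prod_{i\in I}D_i$ the integrand of (1) is singular only where some $X_i=w_i$, so the residue is the integral over $\prod_{i\in I}\partial D_i$, with $dX_i/2\pi\sqrt{-1}$.

In (1) keep the exponent $-n$ of $X_i$ fixed, let $d$ run over all of $\mathbb Z_{\ge0}^I$ with weight $q^{\sum d_i}$, and take the coefficient of $q^n$. This reproduces the sum over $\sum d_i=n$. For each $i$ the $d_i$-dependence is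
$$\sum_{d_i\ge0}\frac1{P(X_i)}\Big(\frac{q\,X_i^{s}\prod_j(1+y_j/X_i)}{P(X_i)}\Big)^{d_i}=\sum_{d_i\ge0}\frac1{P(X_i)}\Big(\frac{q\,X_i^{s-m}\prod_j(X_i+y_j)}{P(X_i)}\Big)^{d_i}=\frac1{B(X_i)},$$
uniformly convergent on the contours. Hence
$$Z^T=(-1)^{(s-1)n}[q^n]\prod_jP(-y_j)^{u_j}\sum_I(-1)^s\oint\prod_{i\in I}\frac{X_i^{-n-1}\prod_j(1+y_j/X_i)^{-u_j}}{B(X_i)}\prod_{i\ne h\in I}\Big(1-\frac{X_i}{X_h}\Big)\prod_{i\in I}\frac{dX_i}{2\pi\sqrt{-1}} .$$

**Step 2: the roots of $B$.** By Rouché's theorem $B$ has exactly one root $\xi_h$ in each $D_h$, and it is simple. Since $s<N$, $\deg B=N$, so these are all the roots. They are analytic in $(q,y)$, because $\xi_h=\frac1{2\pi\sqrt{-1}}\oint_{\partial D_h}X\,B'(X)/B(X)\,dX$, and $\xi_h=w_h$ at $q=0$. Put $\beta_h=\xi_h^{-1}$ and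
$$B_0=B(0)=1-q\,e_s(y),$$
which is $1$ when $m<s$. Then $B(X)=B_0\prod_h(1-\beta_hX)$ and $B'(\xi_i)=-B_0\,\beta_i\prod_{h\ne i}(1-\beta_h/\beta_i)$.

**Step 3: taking residues.** In each $X_i$ the only pole in $D_i$ is now the simple one at $\xi_i$. Let $J=I^c$, so $|J|=r$. The factors $1-\beta_h/\beta_i$ with $i\ne h\in I$ cancel against those in $\prod_iB'(\xi_i)$, the sign $(-1)^s$ cancels too, and the sum over $I$ becomes
$$B_0^{-s}\sum_I\prod_{i\in I}\beta_i^n\prod_{i\in I}\prod_j(1+y_j\beta_i)^{-u_j}\prod_{i\in I,\,h\in J}\frac{\beta_i}{\beta_i-\beta_h}.$$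

**Step 4: the cancellation.** The $q$-term of $B$ vanishes at $X=-y_j$. Therefore
$$P(-y_j)=B(-y_j)=B_0\prod_{h=1}^N(1+y_j\beta_h),$$
and the factors with $h\in I$ cancel:
$$Z^T=(-1)^{(s-1)n}[q^n]\,B_0^{-s+\sum_ju_j}\sum_I\frac{\prod_{i\in I}\beta_i^{n+r}}{\prod_{i\in I,\,h\in J}(\beta_i-\beta_h)}\prod_{h\in J}\prod_j(1+y_j\beta_h)^{u_j}.\tag{2}$$
This is an identity of power series: the $\beta_h$ lie in $\mathbb C[[q,y]]$, and the $\beta_i-\beta_h$ are units there because the $w_h$ are distinct. The $u_j$ now enter only through the $r$ variables $\beta_J$ and the power of $B_0$.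

## Schur functions and straightening

We convert (2) into Schur functions of $\beta_1,\dots,\beta_N$, which depend only on the coefficients of $B$. Recall the facts needed. For $\alpha\in\mathbb Z_{\ge0}^N$ put
$$s_\alpha(\beta)=\frac{\det(\beta_h^{\alpha_l+N-l})_{h,l}}{\det(\beta_h^{N-l})_{h,l}},$$
a symmetric polynomial, hence an integer polynomial in the $e_k(\beta)$. For partitions $\mu$ these form a basis of the symmetric polynomials, and the dual Jacobi–Trudi identity says $s_\mu=\det(e_{\mu_i'-i+j})_{1\le i,j\le\mu_1}$, where $\mu'$ is the conjugate partition, $e_0=1$, and $e_k=0$ outside $0\le k\le N$. For example $s_{(2)}=\det\begin{pmatrix}e_1&e_2\\e_0&e_1\end{pmatrix}=e_1^2-e_2$.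

**Step 1: expanding the $J$-factor.** The degree-$\kappa$ part in $y$ of $\prod_{h\in J}\prod_j(1+y_j\beta_h)^{u_j}$ is symmetric and homogeneous of degree $\kappa$ in the $r$ variables $\beta_J$. So
$$\prod_{h\in J}\prod_j(1+y_j\beta_h)^{u_j}=\sum_{\nu:\ \text{length}\le r}f_\nu(y)\,s_\nu(\beta_J),\tag{3}$$
with $f_\nu\in\mathbb Z[y]$ homogeneous of degree $|\nu|$ and $f_\emptyset=1$. The sum converges $y$-adically.

**Step 2: the sum over $I$.** We claim
$$\sum_I\frac{\prod_{i\in I}\beta_i^{n+r}\,s_\nu(\beta_J)}{\prod_{i\in I,\,h\in J}(\beta_i-\beta_h)}=s_{(n^s,\nu)}(\beta).$$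
Expand the numerator of the right side along its first $s$ columns. There the exponents are $n+N-1,\dots,n+r$, so the minor on rows $I$ is $\prod_{i\in I}\beta_i^{n+r}$ times the Vandermonde determinant of $\beta_I$. The last $r$ columns have exponents $\nu_l+r-l$, so the complementary minor is $s_\nu(\beta_J)$ times the Vandermonde of $\beta_J$. The sign in the Laplace expansion is the sign of the shuffle that puts $I$ before $J$. The same sign relates the Vandermonde of $\beta$ to the product of those of $\beta_I$ and $\beta_J$ with $\prod_{i\in I,h\in J}(\beta_i-\beta_h)$. The signs cancel and the claim follows.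

**Step 3: setting all weights equal to $1$.** Comparing coefficients in $B=B_0\prod(1-\beta_hX)$,
$$B_0\,e_k(\beta)=(-1)^k[X^k]B=e_k(w^{-1})+(-1)^{k-1}q\,e_{s-k}(y).\tag{4}$$
Since $B_0=1-q\,e_s(y)$ is a unit with integer coefficients, and since a given $y$-degree involves finitely many $\nu$, each Taylor coefficient in $y$ of the right side of (2) is a polynomial in the $e_k(w^{-1})$. On the left side it is a character, a Laurent polynomial in $w$. The two agree for all distinct $w_h\ne0$, hence identically, and we may set all $w_h=1$. Define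
$$E_k=\binom Nk+(-1)^{k-1}q\,e_{s-k}(y),$$
with $\binom Nk=0$ for $k<0$ or $k>N$. Because $m\le s<N$, $E_k=0$ for $k<0$ and for $k>N$. If $m\le s-1$, then $B_0=1$, $E_0=1$, and we have proved the following.

**Proposition 5.** If $m\le s-1$, then
$$Z(y)=(-1)^{(s-1)n}\sum_\nu f_\nu(y)\,[q^n]\,s_{(n^s,\nu)}\big|_{e_k=E_k}.\tag{5}$$

**Step 4: straightening.** The sequence $(n^s,\nu)$ need not be a partition, so we sort. With $\alpha=(n^s,\nu)$ and $\delta=(N-1,\dots,0)$, the first $s$ entries of $\alpha+\delta$ are $n+N-1,\dots,n+r$, and the others are $\nu_l+r-l$ for $1\le l\le r$. If some $\nu_l-l\in[n,n+s-1]$, two entries coincide and $s_\alpha=0$. Otherwise let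
$$t=\#\{l:\nu_l-l\ge n+s\}.$$
The numbers $\nu_l-l$ strictly decrease, so these are $l=1,\dots,t$, and the remaining ones satisfy $\nu_l-l\le n-1$. Moving $t$ entries past $s$ entries sorts the sequence, so $s_\alpha=(-1)^{st}s_\mu$, and subtracting $\delta$ gives
$$\mu=\big(\nu_1-s,\dots,\nu_t-s,\ (n+t)^s,\ \nu_{t+1},\dots,\nu_r\big),\qquad|\mu|=sn+|\nu|.\tag{6}$$
It is a partition: $\nu_t-s\ge n+t$ and $\nu_{t+1}\le n+t$. For example, with $N=3$, $s=2$, $n=1$, $\nu=(4)$: $\alpha+\delta=(3,2,4)$ sorts to $(4,3,2)$ with sign $+1$, and $\mu=(2,2,2)$.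

**Step 5: the terms of $[q^n]s_\mu$.** With $c=\mu_1$, dual Jacobi–Trudi gives
$$s_\mu|_{e_k=E_k}=\det(E_{\mu_i'-i+j})_{1\le i,j\le c}=\sum_\sigma\operatorname{sgn}\sigma\prod_{i=1}^cE_{k_i},\qquad k_i=\mu_i'-i+\sigma(i).\tag{7}$$
A term of $[q^n]$ is given by a permutation $\sigma$ and a set $\mathcal Q$ of $n$ rows in which we choose the $q$-part $(-1)^{k_i-1}e_{s-k_i}(y)$. In the complementary set $\mathcal R$ of rows we choose $\binom N{k_i}$. A nonzero term requires
$$s-m\le k_i\le s\quad(i\in\mathcal Q),\qquad 0\le k_i\le N\quad(i\in\mathcal R).\tag{8}$$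

## The estimate by $|\nu|$ and the degree it cannot reach

Let $1\le m\le s-1$. We look for the low-degree terms of (5) in $y$.

**The terms with $t=0$.** Then $\nu_1\le n$, $\mu=(n^s,\nu)$, $c=n$, and $\mu_i'=s+\nu_i'$ for $i\le n$. All $n$ rows must lie in $\mathcal Q$, so (8) gives $k_i\le s$, that is, $\sigma(i)-i\le-\nu_i'\le0$ for all $i$. A permutation with $\sigma(i)\le i$ for all $i$ is the identity, and then $\nu'_i=0$ for all $i$, so $\nu=\emptyset$. For $\nu=\emptyset$ each row contributes $(-1)^{s-1}e_0=(-1)^{s-1}$. With the prefactor $(-1)^{(s-1)n}$ and $f_\emptyset=1$: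
$$\text{all }\nu\text{ with }t=0\text{ together contribute exactly }1\text{ to }Z(y).\tag{9}$$

**The obvious bound for $t\ge1$.** The polynomial $f_\nu$ has degree $|\nu|$, and $t\ge1$ means $\nu_1-1\ge n+s$. So each such term has degree at least $|\nu|\ge n+s+1$. This already proves $\chi=0$ for $0<|k|\le n+s$. It is the full Theorem 1 when $a=0$. When $a\ge1$ it falls short by $sa$: the partition $\nu=(n+s+1)$ has $|\nu|=n+s+1<K$.

The example shows what is lost. Take $N=3$, $r=1$, $n=1$, $s=2$, $m=1$, so that $K=6$ and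
$$E_0=1,\qquad E_1=3+q\,y,\qquad E_2=3-q,\qquad E_3=1 .$$
The allowed $\nu$ with $t=1$ are $(4),(5),(6),\dots$, all with straightening sign $(-1)^2$. For $\nu=(4)$, $\mu'=(3,3)$ and
$$\det\begin{pmatrix}E_3&E_4\\E_2&E_3\end{pmatrix}=E_3^2=1,$$
whose $q$-coefficient is zero: $E_3$ carries no $q$. For $\nu=(5)$, $\mu'=(3,3,1)$ and the determinant is
$$\det\begin{pmatrix}1&0&0\\E_2&1&0\\0&1&E_1\end{pmatrix}=E_1,\qquad[q^1]E_1=y,$$
of degree $1$, so the total degree is $6$. For $\nu=(6)$, $\mu'=(3,3,1,1)$ and the determinant is $E_1^2-E_2$ with $q$-coefficient $6y+1$. With $f_{(\kappa)}=\binom u\kappa y^\kappa$ and prefactor $(-1)^{(s-1)n}=-1$, the first surviving degree is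
$$-\Big(\binom u5+\binom u6\Big)y^6=-\binom{u+1}6\,y^6 .$$
So the coefficient $[q^n]s_\mu$ vanishes or has positive degree exactly where the bound by $|\nu|$ is too weak, and an estimate that sees only $\nu$ cannot detect this.

What must be used is the scarcity of $q$. Rows with $k_i>s$ cannot supply a $q$, yet $n$ factors of $q$ are needed, and $\mu$ has at least $n+1$ columns of height at least $s+1$. To supply a $q$ in a tall column, $\sigma$ must move that row to the left. Other rows must then move to the right, each by at most $r-1$, because $E_k=0$ for $k>N$. These rows lie in $\mathcal R$ with large $k_i$, and by a weight count the total degree of a term is exactly $\sum_{i\in\mathcal R}k_i$.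

## Counting rows that move right: proof of Theorem 1

Let $1\le m\le s-1$. By (9) it remains to show that each nonzero term of $f_\nu(y)[q^n]s_\mu$ with $t\ge1$ has degree at least $K$ in $y$.

**Step 1: the degree of a term.** We express it through $\mathcal R$ alone. By (7) and (6), $\sum_ik_i=|\mu|=sn+|\nu|$, and $|\mathcal Q|=n$. Hence the degree is
$$|\nu|+\sum_{i\in\mathcal Q}(s-k_i)=|\nu|+sn-\Big(|\mu|-\sum_{i\in\mathcal R}k_i\Big)=\sum_{i\in\mathcal R}k_i.\tag{10}$$

**Step 2: the rows that do not move left.** We find rows forced into $\mathcal R$. Since $\nu_t-s\ge n+t$, the first $t+s$ rows of $\mu$ have length at least $n+t\ge n+1$. So $c\ge n+1$ and $\mu_i'\ge s+1$ for $1\le i\le n+1$. Let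
$$U=\{i\le n+1:\sigma(i)\ge i\},$$
which contains $1$. If $i\in U$, then
$$k_i=\mu'_i+\sigma(i)-i\ge s+1+\sigma(i)-i\ge s+1,$$
so $i\in\mathcal R$ by (8). Then $k_i\le N$ gives
$$\sigma(i)-i=k_i-\mu_i'\le N-(s+1)=r-1.\tag{11}$$

**Step 3: left moves are covered by right moves.** We bound $|U|$ from below. Let
$$G=\{g\in\{1,\dots,n\}:g+1\notin U\},\qquad|G|=n-(|U|-1)=n+1-|U| .$$
Let $g\in G$, so $\sigma(g+1)\le g$. Because $\sigma$ is a bijection, $\#\{i\le g:\sigma(i)>g\}=\#\{i>g:\sigma(i)\le g\}$, and the right side is at least $1$ because $i=g+1$ belongs to it. So there is $i\le g$ with $\sigma(i)>g$. Then $\sigma(i)>i$ and $i\le n$, so $i\in U$, and $g$ lies in the interval $[i,\sigma(i)-1]$, which has $\sigma(i)-i$ elements. These intervals cover $G$, so with (11)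
$$n+1-|U|=|G|\le\sum_{i\in U}(\sigma(i)-i)\le(r-1)|U|.\tag{12}$$
Thus $r|U|\ge n+1>ar$, and $|U|\ge a+1$. (If $r=1$, (12) says that no row of $U$ moves and $U=\{1,\dots,n+1\}$.)

**Step 4: the bound.** All $k_i$ with $i\in\mathcal R$ are nonnegative, so by (10), Step 2 and (12)
$$\deg=\sum_{i\in\mathcal R}k_i\ge\sum_{i\in U}\big(s+1+\sigma(i)-i\big)\ge(s+1)|U|+n+1-|U|=n+1+s|U|\ge n+1+s(a+1)=K.\tag{13}$$
Together with (9), $Z(y)=1+(\text{terms of total degree}\ge K)$. So $\chi=0$ for $0<|k|\le K-1$, which is Theorem 1. $\blacksquare$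

## The terms of degree exactly $K$: proof of Theorem 2

Let $1\le m\le s-1$. We list all terms with $t\ge1$ for which (13) is an equality throughout. Equality forces
$$|U|=a+1,\qquad k_i=0\ (i\in\mathcal R\setminus U),\qquad\mu_i'=s+1\ (i\in U),\qquad\sum_{i\in U}(\sigma(i)-i)=|G|=n-a.\tag{14}$$

**Step 1: the shape of $\nu$.** Since $1\in U$, $\mu_1'=s+1$. The number of nonzero rows of $\mu$ is $\mu'_1=t+s+\#\{l>t:\nu_l\ge1\}$ with $t\ge1$. So $t=1$ and $\nu$ has one row, $\nu=(n+s+1+w)$ with $w\ge0$. Then $\mu'=\big((s+1)^{n+1},1^w\big)$, $c=n+1+w$, and the straightening sign is $(-1)^s$.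

**Step 2: rows $1,\dots,n+1$.** We determine $\sigma$ there. The intervals $[i,\sigma(i)-1]$, $i\in U$, cover $G$ and have total length $|G|$, so they are disjoint with union exactly $G\subset\{1,\dots,n\}$. Hence for $i\in U$ we have $\sigma(i)\le n+1$ and $i+1,\dots,\sigma(i)\notin U$.

Write $U=\{1=i_1<\dots<i_{a+1}\}$ and $i_{a+2}=n+2$. By what was just said, $\sigma(i_p)\le i_{p+1}-1$. If $i_p\le g\le i_{p+1}-2$, then $g+1\notin U$ and $g\in G$. The interval of $i_{p'}$ with $p'<p$ ends before $i_{p'+1}\le i_p$, so $g$ is covered by the interval of $i_p$. Taking the largest such $g$, if there is one, gives $\sigma(i_p)-1\ge i_{p+1}-2$. If there is none, $i_{p+1}=i_p+1$ and $\sigma(i_p)\ge i_p$. In all cases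
$$\sigma(i_p)=i_{p+1}-1 .$$
Rows $i\le n+1$ outside $U$ have $\sigma(i)\le i-1$. So for $g=i_p-1$ with $2\le p\le a+2$ no $i\le g$ has $\sigma(i)>g$, that is, $\sigma$ preserves $\{1,\dots,g\}$. Therefore $\sigma$ preserves each block $[i_p,i_{p+1}-1]$. In a block the first element goes to the last and every other $i$ goes to a value at most $i-1$. The second element must go to the first, then the third to the second, and so on: $\sigma(i)=i-1$. So $\sigma$ acts on the block as a cycle of length $l_p=i_{p+1}-i_p$ with sign $(-1)^{l_p-1}$, where $\sum_pl_p=n+1$ and $\sum_p(l_p-1)=n-a$.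

The row $i_p$ has $k=s+1+(l_p-1)=s+l_p$ and gives the factor $\binom N{s+l_p}$, which is zero unless $l_p\le r$. The other $n-a$ rows have $\mu'_i=s+1$ and $k_i=s\ne0$, so by (14) they lie in $\mathcal Q$, each with factor $(-1)^{s-1}e_0=(-1)^{s-1}$.

**Step 3: rows $n+1+i$ with $1\le i\le w$.** Here $\sigma$ induces a permutation $\bar\sigma$ of $\{1,\dots,w\}$ with $k=1-i+\bar\sigma(i)$, and exactly $n-(n-a)=a$ of these rows lie in $\mathcal Q$. A row in $\mathcal R$ has $k=0$ by (14), so $\bar\sigma(i)=i-1$. A row in $\mathcal Q$ has $k\in[s-m,s]$, so $k\ge1$ because $m\le s-1$, and $\bar\sigma(i)=i+k-1\ge i$.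

If $w\ge1$, row $1$ is in $\mathcal Q$, because $\bar\sigma(1)=0$ is impossible. Put $j_1=\bar\sigma(1)$, which is the $k$ of row $1$. For $x=1,\dots,j_1-1$ in turn, the preimage of $x$ is either row $x+1$ in $\mathcal R$ or a $\mathcal Q$-row at most $x$. Row $1$ maps to $j_1\ne x$, and rows $2,\dots,x$ are already the preimages of $1,\dots,x-1$. So the preimage is row $x+1$, in $\mathcal R$. Hence $\{1,\dots,j_1\}$ is preserved and carries a cycle of length $j_1=k$. Repeating on the rest, $\bar\sigma$ is described by a composition of $w$ into exactly $a$ parts $k\in[s-m,s]$, one for each $\mathcal Q$-row. Each part contributes $(-1)^{k-1}\cdot(-1)^{k-1}e_{s-k}(y)=e_{s-k}(y)$, and each $\mathcal R$-row contributes $\binom N0=1$. (If $a=0$ this forces $w=0$.)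

Conversely, a composition of $n+1$ into $a+1$ parts $l_p\in[1,r]$ together with such a composition of $w$ defines $\sigma$, with $\mathcal Q$ of size $(n-a)+a=n$. All conditions (8) hold, and by (10) the degree is $\sum_p(s+l_p)=s(a+1)+n+1=K$. So all these terms occur.

**Step 4: summation.** For fixed $w$, the sum of $\prod e_{s-k}(y)$ over compositions of $w$ into $a$ parts is the part of degree $sa-w$ of $\big(\sum_{p=0}^me_p(y)\big)^a$. The degree-$K$ part of $Z$ is therefore
$$(-1)^{(s-1)n+s+(s-1)(n-a)+(n-a)}\,W\sum_{w\ge0}f_{(n+s+1+w)}(y)\cdot\Big[\text{degree }sa-w\text{ part of }\Big(\sum_{p=0}^me_p(y)\Big)^a\Big].$$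
The four summands of the exponent come from (5), from straightening, from the $\mathcal Q$-rows of Step 2, and from the cycles of Step 2. Modulo $2$ the exponent is $(s-1)n+s+s(n-a)\equiv n+s+sa=K-1$.

Setting all but one of the variables $\beta_J$ equal to $0$ in (3) kills $s_\nu$ for $\nu$ with at least two rows and turns $s_{(\kappa)}$ into $\beta^\kappa$. So $f_{(\kappa)}(y)$ is the degree-$\kappa$ part of $\prod_j(1+y_j)^{u_j}$. Also $\big(\sum_pe_p(y)\big)^a=\prod_j(1+y_j)^a$ has degree $ma\le sa$, so the condition $w\ge0$ excludes nothing. Since $(n+s+1+w)+(sa-w)=K$, the sum over $w$ is the degree-$K$ part of $\prod_j(1+y_j)^{u_j+a}$. Its coefficient at $y^k$ is $\prod_j\binom{\ell_j+1+a}{k_j}$, which gives the formula.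

**Step 5: nonvanishing.** Because $a\le n=ar+b\le ar+r-1$, we have $a+1\le n+1\le r(a+1)$. So $n+1$ has a composition into $a+1$ parts in $[1,r]$, and each such composition contributes a positive product to $W$. Hence $W>0$, and the value is nonzero as soon as $\ell_j+1+a\ge k_j$ for all $j$. $\blacksquare$

## As many line bundles as $\operatorname{rank}S$, and small degrees: proofs of Theorems 3 and 4

**The value for $m=s$.** Let $m=s$, all $u_j=0$, and $Y=e_s(y)=y_1\cdots y_s$. The resummation holds for $m\le s$, now with $B_0=1-qY$. The last factor of (2) is $1$, so only $\nu=\emptyset$ occurs and the sum over $I$ is $s_{(n^s)}(\beta)=\det(e_{s-i+j}(\beta))_{n\times n}$. By (4) at $w=1$, $e_k(\beta)=B_0^{-1}E_k$ for all $k$: for $k=0$ because $E_0=1-qY=B_0$, and outside $0\le k\le N$ both sides are zero. Pulling $B_0^{-1}$ out of $n$ rows,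
$$Z=(-1)^{(s-1)n}[q^n](1-qY)^{-(n+s)}\det(E_{s-i+j})_{1\le i,j\le n}.$$
Write $D$ for the determinant. We want the coefficient of $y_1\cdots y_s$. Since $(1-qY)^{-(n+s)}=1+(n+s)qY+(\text{multiples of }Y^2)$, there are two sources.

First, $[q^n]D$. All $n$ rows supply $q$, so $k_i=s-i+\sigma(i)\le s$ for all $i$, which forces $\sigma=\mathrm{id}$. The value is the constant $(-1)^{(s-1)n}$, and the coefficient of $y_1\cdots y_s$ is zero.

Second, $(n+s)Y\cdot[q^{n-1}]D|_{y=0}$. At $y=0$ the matrix is $\big(\binom N{s-i+j}+\delta_{ij}(-1)^{s-1}q\big)$. The $q^{n-1}$-coefficient of its determinant is $(-1)^{(s-1)(n-1)}$ times the trace of the constant part, that is, $(-1)^{(s-1)(n-1)}\,n\binom Ns$.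

Altogether $\chi=(-1)^{(s-1)n+(s-1)(n-1)}\,n(n+s)\binom Ns=(-1)^{s-1}n(n+s)\binom Ns$. For $n\ge1$ this is nonzero, and $s\le n+s(a+1)$.

**The case $n=0$.** Only $d=0$ occurs in (1), so the poles of (1) are already simple. The resummation then applies with $q=0$, $B=P$, $B_0=1$ and $\beta_h=w_h^{-1}$. The assumption $m\le s$ was used only to make the $q$-term of $B$ a polynomial and to control $B_0$ and $E_k$, so it is not needed here. We obtain, for every $m\ge1$, $Z=\sum_\nu f_\nu(y)\,s_{(0^s,\nu)}(1^N)$, where $1^N$ means all $N$ variables equal to $1$. Straighten. If $t=0$, then $\nu_1\le0$ and $\nu=\emptyset$, contributing $1$. If $t\ge1$, then $|\nu|\ge\nu_1\ge s+1$. So $\chi=0$ for $0<|k|\le s$. $\blacksquare$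

**Small degrees.** Now let $1\le m\le s-1$, all $u_j=\ell_j+1\ge0$, and $\sum u_j\le n+s$, as in Theorem 4. We show that $t\ge1$ cannot occur. The left side of (3) is then a polynomial of degree at most $\sum_ju_j$ in each $\beta_h$, so only finitely many $f_\nu$ are nonzero. Let $\nu$ be the lexicographically largest among those with $f_\nu\ne0$. The monomial $\beta^\nu$ occurs in $s_\lambda$ only if $|\lambda|=|\nu|$ and $\lambda$ dominates $\nu$, hence only if $\lambda$ is lexicographically at least $\nu$, and in $s_\nu$ it has coefficient $1$. So $\beta^\nu$ occurs in (3) with coefficient $f_\nu\ne0$, and $\nu_1\le\sum u_j$. The lexicographically largest $\nu$ has the largest first row, so every $\lambda$ with $f_\lambda\ne0$ satisfies $\lambda_1\le\sum u_j\le n+s$. But $t\ge1$ requires a first row of length at least $n+s+1$. So only $t=0$ contributes to (5), and $Z(y)=1$ by (9). This is Theorem 4. $\blacksquare$
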